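
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{Logarithmic degree bounds fail for preordering certificates on the hypercube}


\begin{abstract}
Let $f$ be a real polynomial of degree at most $d$ that is positive on the cube $[-1,1]^n$. We ask whether $f$ has a certificate in the preordering of the cube whose multipliers have degree at most a constant $C(n,d)$ times $1+\log(f_{\max}/f_{\min})$. We show that the answer is no for all $n\ge 2$, $d\ge 3$, and for all $n\ge4$, $d=2$: the necessary degree can grow at least like a fixed power of $f_{\max}/f_{\min}$. The counterexamples are rescaled copies, placed at a corner or a face of the cube, of nonnegative polynomials that are not sums of squares. The proof turns a certificate into a sum of squares of trigonometric polynomials, localizes it with a Fej\'er kernel, and uses Bernstein's inequality to truncate it. In the opposite direction,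 a bounded degree suffices for $n=1$, for $d=1$, and for $(n,d)=(2,2)$. The case $(n,d)=(3,2)$ is not settled.
\end{abstract}

\section{The question and the answer}

\subsection{Certificates of positivity on the cube}

Let $n\ge1$, let $\mathbf x=(x_1,\dots,x_n)$, let $\mathbb R[\mathbf x]_d$ be the space of real polynomials of degree at most $d$, and let
\[
\Box_n=[-1,1]^n=\{\mathbf x\in\mathbb R^n:\ g_i(\mathbf x)\ge 0,\ i=1,\dots,n\},\qquad g_i=1-x_i^2 .
\]
Write $\Sigma_{2r}$ for the cone of sums of squares of polynomials of degree at most $r$. For $J\subseteq\{1,\dots,n\}$ put $g_J=\prod_{i\in J}g_i$, with $g_\emptyset=1$. The \emph{truncated preordering} and the \emph{truncated quadratic module} of the cube are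
\[
\mathcal T_{2r}=\Big\{\sum_{J\subseteq\{1,\dots,n\}}\sigma_J\,g_J:\ \sigma_J\in\Sigma_{2r}\Big\},
\qquad
\mathcal Q_{2r}=\Big\{\sigma_0+\sum_{i=1}^n\sigma_i\,g_i:\ \sigma_0,\dots,\sigma_n\in\Sigma_{2r}\Big\}.
\]
Every element of $\mathcal T_{2r}$ is visibly nonnegative on $\Box_n$, so a representation $f=\sum_J\sigma_Jg_J$ is a certificate of nonnegativity (of Schm\"udgen type; those in $\mathcal Q_{2r}$ are of Putinar type). The number $r$ is its cost. Both families increase with $r$.

For $f>0$ on $\Box_n$ let $f_{\max}$ and $f_{\min}$ be its maximum and minimum on $\Box_n$. The ratio $f_{\max}/f_{\min}\ge1$ does not change when $f$ is multiplied by a positive constant, and it measures how close $f$ comes to vanishing on the cube. One asks how fast the cost can grow with this ratio when $n$ and $d$ are fixed.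

For the quadratic module it is known that a logarithmic bound is impossible. Already for $n=2$ the polynomials $(1-x_1^2)(1-x_2^2)+\epsilon$ rule out every bound of the form $C(n,d)(1+\log(f_{\max}/f_{\min}))$ on the smallest $r$ with $f\in\mathcal Q_{2r}$. In the preordering these examples are harmless: $g_1g_2+\epsilon$ lies in $\mathcal T_0$, since the missing product is supplied. One may therefore hope that the products $g_J$ remove the obstruction. The following question is posed by Baldi and Slot \cite{BS}.

\medskip
\noindent\textbf{Question.} \emph{Is there, for every $n$ and $d$, a constant $C(n,d)$ such that every $f\in\mathbb R[\mathbf x]_d$ with $f>0$ on $\Box_n$ satisfies $f\in\mathcal T_{2r}$ for all integers}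
\begin{equation}\label{eq:log}
r\ \ge\ C(n,d)\,\bigl(1+\log(f_{\max}/f_{\min})\bigr)\ ?
\end{equation}

\medskip
The simplest cases support a positive answer: for $n=1$, for $d=1$, and for quadratic polynomials in two variables, a bounded $r$ suffices whatever the ratio is. Nevertheless the answer is negative, already for cubics in two variables.

\begin{theorem}\label{thm:main}
For $0<\rho\le 1$ put $u_i=1-x_i$ and
\[
f_\rho(\mathbf x)=u_1u_2(u_1+u_2-3\rho)+2\rho^3\in\mathbb R[x_1,x_2]_3 .
\]
Then on $\Box_n$ $(n\ge 2)$ we have $f_{\rho,\min}=\rho^3>0$ and $6\le f_{\rho,\max}\le16$. If $r\ge1$ and $f_\rho\in\mathcal T_{2r}$, then $\rho>10^{-5}r^{-2}$, and hence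
\[
r>\tfrac1{600}\bigl(f_{\rho,\max}/f_{\rho,\min}\bigr)^{1/6}.
\]
Consequently, for $n\ge2$ and $d\ge3$ no constant $C(n,d)$ as in the Question exists.
\end{theorem}

\begin{theorem}\label{thm:nd}
\begin{enumerate}
\item[(a)] The bound \eqref{eq:log} holds, even with $r$ bounded independently of $f_{\max}/f_{\min}$, if $n=1$ ($r\ge\lceil d/2\rceil$ suffices for $d\ge 1$), if $d=1$ ($r\ge1$ suffices), or if $(n,d)=(2,2)$ ($r\ge2$ suffices).
\item[(b)] The bound \eqref{eq:log} fails if $n\ge2$, $d\ge3$, or if $n\ge4$, $d=2$. In the cases $n\ge3$, $d\ge3$ and $n\ge4$, $d\ge2$ there are families in $\mathbb R[\mathbf x]_d$ with $f_{\max}/f_{\min}\to\infty$, and a constant $c>0$, for which $f\in\mathcal T_{2r}$, $r\ge1$, forces $r\ge c\,(f_{\max}/f_{\min})^{1/4}$.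
\end{enumerate}
\end{theorem}

For $d=0$ all polynomials are constant and there is nothing to prove. The single case $(n,d)=(3,2)$ is not settled here.

A lower bound by a power of the ratio excludes \eqref{eq:log}. We record the argument once.

\begin{lemma}\label{lem:power}
Suppose that $c,s>0$ and that $\mathbb R[\mathbf x]_d$ contains polynomials $f>0$ on $\Box_n$ with arbitrarily large ratio $t=f_{\max}/f_{\min}$, for each of which $f\in\mathcal T_{2r}$, $r\ge1$, implies $r\ge c\,t^{s}$. Then no constant $C(n,d)$ as in the Question exists.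
\end{lemma}

\begin{proof}
Suppose $C=C(n,d)$ were such a constant. We may take $C>0$, because enlarging $C$ weakens the claim. Then $r=\lceil C(1+\log t)\rceil\ge1$ gives $\lceil C(1+\log t)\rceil\ge c\,t^{s}$ for arbitrarily large $t$, which is absurd.
\end{proof}

\subsection{The idea}

Substitute $x_i=\cos\theta_i$. Then $g_i=\sin^2\theta_i$ is a square, so \emph{all} the products $g_J$ become squares, and a certificate in $\mathcal T_{2r}$ becomes a plain sum of squares of trigonometric polynomials of degree at most $r+1$ in each variable. So any obstruction to being such a sum of squares applies to the whole preordering, including all the products $g_J$.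

Near the corner $\theta=0$, that is $\mathbf x=(1,1)$, we have $u_i\approx\theta_i^2/2$, and with $\theta_i=\sqrt{2\rho}\,y_i$,
\begin{equation}\label{eq:heur}
f_\rho\approx\rho^3\bigl(M(y)+1\bigr),\qquad M(y)=y_1^2y_2^2(y_1^2+y_2^2-3)+1 .
\end{equation}
$M$ is the Motzkin polynomial. It is nonnegative, but $M+\eta$ is not a sum of squares for any constant $\eta$ (Section~\ref{sec:toy}). Trigonometric polynomials of degree about $r$ do not vary on scales much smaller than $1/r$. Suppose that $1/r$ is much larger than $\sqrt\rho$, the scale of \eqref{eq:heur}. After multiplication by a kernel that suppresses the part of the cube far from the corner, the trigonometric polynomials in the certificate are then, on the scale of \eqref{eq:heur} and up to small errors, Taylor polynomials of low degree. The certificate would exhibit $M+1$ as almost a sum of squares, which is impossible. Hence $r\gtrsim\rho^{-1/2}$, whereas $f_{\rho,\max}/f_{\rho,\min}\sim\rho^{-3}$.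

Section~\ref{sec:tools} collects three tools. Section~\ref{sec:motzkin} proves Theorem~\ref{thm:main}, after two simpler versions of the same argument. Section~\ref{sec:mechanism} replaces the Motzkin polynomial by any nonnegative polynomial that stays outside the sums of squares after a small constant is added. Sections~\ref{sec:false} and~\ref{sec:true} prove Theorem~\ref{thm:nd}.

\section{Three tools}\label{sec:tools}

A real trigonometric polynomial in $\theta=(\theta_1,\dots,\theta_n)$ is a real polynomial in the functions $\cos\theta_i,\sin\theta_i$. It has degree at most $S$ in each variable if, for every $i$ and all fixed values of the other variables, it is a real linear combination of $\cos j\theta_i,\sin j\theta_i$ with $0\le j\le S$. Bernstein's inequality says that a trigonometric polynomial $T$ of degree at most $S$ in one variable satisfies $\|T'\|_\infty\le S\|T\|_\infty$. We need it for vectors of trigonometric polynomials, with a constant that does not depend on the number of components, because we want no dependence on the number of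 squares in a certificate.

\begin{lemma}\label{lem:B}
Let $H:\mathbb R^n\to\mathbb R^N$ have components that are real trigonometric polynomials of degree at most $S$ in each variable, and let $|H|\le B$ everywhere. Then $|\partial^\alpha H|\le S^{|\alpha|}B$ everywhere, for every multi-index $\alpha$.
\end{lemma}

\begin{proof}
For a unit vector $c\in\mathbb R^N$, the function $\langle c,H\rangle$ is a trigonometric polynomial of degree at most $S$ in $\theta_i$, bounded by $B$, so $|\langle c,\partial_iH\rangle|\le SB$. Since $c$ is arbitrary, $|\partial_iH|\le SB$. Now $\partial_iH$ again has degree at most $S$ in each variable, so we may iterate.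
\end{proof}

\begin{lemma}\label{lem:T}
Put $x_i=\cos\theta_i$ or $x_i=\sin\theta_i$, with any choice for each $i$. If $f\in\mathcal T_{2r}$, then $F(\theta)=f(\mathbf x(\theta))$ is a finite sum $\sum_kh_k(\theta)^2$ with real trigonometric polynomials $h_k$ of degree at most $r+1$ in each variable.
\end{lemma}

\begin{proof}
By definition $f$ is a finite sum of terms $q^2g_J$ with $\deg q\le r$. Since $1-x_i^2$ equals $\sin^2\theta_i$ or $\cos^2\theta_i$, the term $q^2g_J$ becomes the square of $q(\mathbf x(\theta))$ times a product of sines and cosines, at most one factor for each variable.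
\end{proof}

\begin{lemma}\label{lem:R}
If $f$ depends only on $x_1,\dots,x_{n_0}$ and $f\in\mathcal T_{2r}$ in $n\ge n_0$ variables, then $f\in\mathcal T_{2r}$ in $n_0$ variables.
\end{lemma}

\begin{proof}
Set $x_i=0$ for $i>n_0$; then $g_J$ becomes $g_{J\cap\{1,\dots,n_0\}}$.
\end{proof}

The maximum and minimum of such an $f$ are the same on $\Box_n$ and on $\Box_{n_0}$. So a lower bound on $r$ in $n_0$ variables holds in all $n\ge n_0$ variables.

\section{The Motzkin polynomial in a corner}\label{sec:motzkin}

\subsection{The algebraic obstruction}\label{sec:toy}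

Here is the argument in its purest form. Suppose $M+\eta=\sum_kq_k^2=|q|^2$ with $q=(q_k)_k$ a vector of polynomials, and write $q=\sum q_{ij}y_1^iy_2^j$ with vector coefficients. Since $M+\eta$ has degree $6$ and leading terms of squares cannot cancel, $\deg q\le3$. On the axis $y_2=0$ we have $|q(y_1,0)|^2=1+\eta$, so $q(y_1,0)$ is bounded, hence constant, and $q_{10}=q_{20}=0$. Likewise $q_{01}=q_{02}=0$. Also $q_{22}=0$ because $\deg q\le 3$. Now compare coefficients of $y_1^2y_2^2$:
\[
-3=|q_{11}|^2+2\bigl(q_{00}\cdot q_{22}+q_{20}\cdot q_{02}+q_{10}\cdot q_{12}+q_{01}\cdot q_{21}\bigr)=|q_{11}|^2\ge0,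
\]
a contradiction.

For trigonometric polynomials the four products need not vanish, but they can be bounded. Each of them contains at least one coefficient that is read off from an axis ($00$, $10$, $01$, $20$ or $02$), and such a coefficient is small if the function is small on the axes. The other factor, including the one with index $22$ that vanished above by the degree bound, is controlled by Bernstein's inequality.

\begin{lemma}\label{lem:coef}
Let $H:\mathbb R^2\to\mathbb R^N$ be a vector of real trigonometric polynomials of degree at most $S$ in each variable. Suppose $|H|\le B$ everywhere and $|H|\le A$ on both coordinate axes. Then the coefficient of $\theta_1^2\theta_2^2$ in the Taylor series of $|H|^2$ at $0$ is at least $-S^4\bigl(\tfrac52AB+\tfrac12A^2\bigr)$.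
\end{lemma}

\begin{proof}
Let $H_{ij}=\partial_1^i\partial_2^jH(0)/(i!\,j!)$. Lemma~\ref{lem:B}, applied to the restrictions of $H$ to the axes and to $H$ itself, gives
\[
|H_{00}|\le A,\quad |H_{10}|,|H_{01}|\le SA,\quad |H_{20}|,|H_{02}|\le\tfrac12S^2A,\quad
|H_{12}|,|H_{21}|\le\tfrac12S^3B,\quad |H_{22}|\le\tfrac14S^4B .
\]
The coefficient in question is
\[
|H_{11}|^2+2\bigl(H_{00}\cdot H_{22}+H_{20}\cdot H_{02}+H_{10}\cdot H_{12}+H_{01}\cdot H_{21}\bigr)
\ge-2S^4\Bigl(\tfrac14AB+\tfrac14A^2+\tfrac12AB+\tfrac12AB\Bigr),
\]
which is the stated bound.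
\end{proof}

\subsection{The range of $f_\rho$, and a first lower bound}\label{sec:crude}

\emph{Minimum.} For $u_1,u_2\ge0$ the inequality of arithmetic and geometric means gives $u_1^2u_2+u_1u_2^2+\rho^3\ge3\rho u_1u_2$, with equality at $u_1=u_2=\rho$. Hence $f_\rho\ge\rho^3$ on the cube, and since $\rho\le1$ the point of equality lies in the cube. So $f_{\rho,\min}=\rho^3$. (With $\rho^3$ in place of $2\rho^3$ the minimum would be $0$; this is why $M+1$ and not $M$ appears in \eqref{eq:heur}.)

\emph{Maximum.} For $u\in[0,2]^2$ we have $0\le u_1u_2\le4$ and $u_1+u_2-3\rho\le4-3\rho$, where $4-3\rho>0$. So $u_1u_2(u_1+u_2-3\rho)\le4(4-3\rho)$, with equality at $u=(2,2)$. Thus $f_{\rho,\max}=16-12\rho+2\rho^3$. This is decreasing in $\rho\in(0,1]$, so it lies in $[6,16]$.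

Now let $f_\rho\in\mathcal T_{2r}$ with $r\ge1$. By Lemma~\ref{lem:R} we may take $n=2$. By Lemma~\ref{lem:T} with $x_i=\cos\theta_i$,
\[
F(\theta)=f_\rho(\cos\theta_1,\cos\theta_2)=\sum_kh_k(\theta)^2,
\]
with $h_k$ of degree at most $r+1$ in each variable, and
\begin{equation}\label{eq:F}
F=u_1u_2(u_1+u_2)-3\rho\,u_1u_2+2\rho^3,\qquad u_i=1-\cos\theta_i=2\sin^2(\theta_i/2)=\tfrac12\theta_i^2+O(\theta_i^4).
\end{equation}
The first summand of $F$ has no terms of order below $6$, so the coefficient of $\theta_1^2\theta_2^2$ in $F$ is $-\frac34\rho$.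

This already answers the Question. Let $h=(h_k)_k$, so $|h|^2=F\le16$ everywhere, and $|h|^2=2\rho^3$ on the axes, where $u_1u_2=0$. Lemma~\ref{lem:coef} with $S=r+1$, $B=4$, $A=\sqrt2\,\rho^{3/2}$ gives
\[
\tfrac34\rho\le(r+1)^4\bigl(10\sqrt2\,\rho^{3/2}+\rho^3\bigr)\le16(r+1)^4\rho^{3/2},
\]
that is, $(r+1)^4\ge\frac3{64}\rho^{-1/2}$. So $r$ grows at least like $\rho^{-1/8}$, that is, like $(f_{\rho,\max}/f_{\rho,\min})^{1/24}$.

\subsection{Localization: proof of Theorem~\ref{thm:main}}

What is lost in the first bound? The heuristic predicts $r\gtrsim\rho^{-1/2}$. Bernstein's inequality uses the maximum of $|h|$ over all angles, about $4$, whereas on the scale $\theta\sim1/r$ that matters we have $u_i\sim r^{-2}$, so the terms $u_1^2u_2+u_1u_2^2$ of $|h|^2$ are only of size $r^{-6}$. The remedy is to multiply each $h_k$ by a trigonometric polynomial of degree about $r$ that is $1$ at $0$ and decays on the scale $1/r$. This keeps a sum of squares, at most doubles the degree, and brings the contribution of these terms to the global maximum of the sum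 of squares down to about $r^{-6}$. The Fej\'er kernel does this.

Put
\[
D(\theta)=\Bigl(\frac{\sin(r\theta/2)}{r\sin(\theta/2)}\Bigr)^2,\qquad K(\theta_1,\theta_2)=D(\theta_1)D(\theta_2),
\]
where $D$ is extended continuously to the zeros of $\sin(\theta/2)$. $D$ is an even trigonometric polynomial of degree $r-1$, with $0\le D\le1$, $D(0)=1$ and
\[
D(\theta)=1-a\theta^2+O(\theta^4),\qquad a=\tfrac{r^2-1}{12},
\]
because $\sin(rs)/(r\sin s)=1-\frac{r^2-1}6s^2+O(s^4)$ with $s=\theta/2$. Let $H=(h_kK)_k$. Then $G:=FK^2=|H|^2$, and $H$ has degree at most $S:=(r+1)+(r-1)=2r$ in each variable.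

\emph{Bounds on $|H|$.} Since $u_iD(\theta_i)=2\sin^2(r\theta_i/2)/r^2\le2/r^2$ and $0\le D\le 1$, we have $u_i^2D(\theta_i)^2\le4/r^4$ and $u_iD(\theta_i)^2\le2/r^2$. Dropping the nonpositive term $-3\rho u_1u_2K^2$ we get
\[
|H|^2=G\le(u_1^2u_2+u_1u_2^2)D(\theta_1)^2D(\theta_2)^2+2\rho^3\le B^2:=\frac{16}{r^6}+2\rho^3 .
\]
On the axes $u_1u_2=0$, so there $|H|^2\le A^2:=2\rho^3$.

\emph{The coefficient of $\theta_1^2\theta_2^2$ in $G$.} In $K^2=D(\theta_1)^2D(\theta_2)^2$, where $D^2=1-2a\theta^2+O(\theta^4)$, this coefficient is $4a^2$. By \eqref{eq:F} the coefficient in $G$ is therefore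
\[
2\rho^3\cdot4a^2-\tfrac34\rho\le\tfrac1{18}\rho^3r^4-\tfrac34\rho ,
\]
using $a\le r^2/12$.

\emph{Conclusion.} By Lemma~\ref{lem:coef} with $S^4=16r^4$ and $A^2=2\rho^3$,
\[
\tfrac34\rho\le\tfrac1{18}\rho^3r^4+40\,r^4AB+16\rho^3r^4 .
\]
Put $\kappa=\rho r^2$. Then $\rho^3r^4/\rho=\kappa^2$ and
\[
\Bigl(\frac{r^4AB}{\rho}\Bigr)^2=\frac{r^8}{\rho^2}\cdot2\rho^3\Bigl(\frac{16}{r^6}+2\rho^3\Bigr)=32\kappa+4\kappa^4 ,
\]
so, dividing by $\rho$,
\[
\tfrac34\le17\kappa^2+40\sqrt{32\kappa+4\kappa^4}.
\]
The right side increases with $\kappa$. At $\kappa=10^{-5}$ the square root is less than $0.0179$, so the right side is less than $0.72$. Hence $\kappa>10^{-5}$, that is, $\rho>10^{-5}r^{-2}$.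

Finally let $t=f_{\rho,\max}/f_{\rho,\min}$. Then $t\le16\rho^{-3}$, so $\rho^{-1/2}\ge(t/16)^{1/6}$ and
\[
r>10^{-5/2}\rho^{-1/2}\ge10^{-5/2}\,16^{-1/6}\,t^{1/6}>\tfrac1{600}\,t^{1/6},
\]
since $10^{5/2}\cdot16^{1/6}<503$. Moreover $t\ge6\rho^{-3}\to\infty$ as $\rho\to0$, and $f_\rho\in\mathbb R[\mathbf x]_d$ for all $n\ge2$, $d\ge3$. So Lemma~\ref{lem:power} shows that no constant $C(n,d)$ exists. \qed

\section{The general mechanism}\label{sec:mechanism}

The Motzkin polynomial entered only as a nonnegative polynomial $P$ such that $P+\eta$ is not a sum of squares. We now treat all such $P$. Two changes are needed. The comparison of one coefficient is replaced by a separating functional. And besides the endpoint $x_i=1$, near which polynomials of degree $r$ resolve distances of order $r^{-2}$, we also use the interior point $x_i=0$, near which they resolve distances of order $r^{-1}$. This is why a coordinate of the first kind is rescaled by $\tau^2$ and one of the second kind by $\tau$. Here $\tau$ is a length in the angles, and $\tau^2$ plays the role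 of $\rho$ in Section~\ref{sec:motzkin}.

\begin{theorem}\label{thm:mech}
Let $0\le k\le n$, let $p$ be a real polynomial in $n$ variables of degree at most $d$, and let $P(y)=p(y_1^2,\dots,y_k^2,y_{k+1},\dots,y_n)$ have degree $2w$, $w\ge1$. Suppose $P\ge0$ on $\mathbb R^n$ and, for some $\eta>0$, $P+\eta$ is not a sum of squares of polynomials. Put
\[
f_\tau(\mathbf x)=\tau^{2w}\Bigl[p\Bigl(\tfrac{1-x_1}{\tau^2},\dots,\tfrac{1-x_k}{\tau^2},\tfrac{x_{k+1}}\tau,\dots,\tfrac{x_n}\tau\Bigr)+\eta\Bigr]\in\mathbb R[\mathbf x]_d,\qquad0<\tau\le1 .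
\]
Then $f_\tau>0$ on $\Box_n$, $f_{\tau,\max}/f_{\tau,\min}\to\infty$ as $\tau\to0$, and there is $c>0$, depending only on $p$ and $\eta$, such that $f_\tau\in\mathcal T_{2r}$, $r\ge1$, implies
\[
r\ge c\,(f_{\tau,\max}/f_{\tau,\min})^{1/(2w)} .
\]
\end{theorem}

With $n=k=2$, $p(u_1,u_2)=u_1u_2(u_1+u_2-3)+1$, $\eta=1$ and $\tau^2=\rho$ we have $P=M$, $w=3$, and $f_\tau$ is the polynomial $f_\rho$ of Theorem~\ref{thm:main}. So the lower bound there is this statement with an explicit constant.

\begin{remark}
The hypothesis on $P+\eta$ cannot be dropped: if $P+\eta$ is a sum of squares, then $f_\tau\in\mathcal T_{2w}$ for all $\tau$. Indeed, write $P+\eta=\sum_jh_j^2$, where $\deg h_j\le w$, and split each $h_j$ by parity in $y_1,\dots,y_k$, as $h_j=\sum_{J\subseteq\{1,\dots,k\}}y_J\,h_{j,J}(y_1^2,\dots,y_k^2,y_{k+1},\dots,y_n)$ with $y_J=\prod_{i\in J}y_i$. Averaging over the sign changes of $y_1,\dots,y_k$ removes the mixed products and leaves $p+\eta=\sum_Ju_J\sum_jh_{j,J}^2$, where now $u_1,\dots,u_k$ are the first $k$ variables of $p$, $u_J=\prod_{i\in J}u_i$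 and $\deg h_{j,J}\le w-|J|$. Insert the arguments from the definition of $f_\tau$ and use $1-x_i=\frac12((1-x_i)^2+g_i)$.
\end{remark}

\subsection{The family and the separating functional}

Write $C$ for positive constants that depend only on $p,\eta$ (hence on $n,w$) and may change from line to line. Give weight $2$ to the first $k$ variables of $p$ and weight $1$ to the others. Distinct monomials of $p$ go to distinct monomials of $P$, and weight goes to degree. So all monomials of $p$ have weight $\omega\le2w$, and weight $2w$ occurs. A monomial of weight $\omega$ enters $f_\tau$ with the factor $\tau^{2w-\omega}$, so the coefficients of $f_\tau$ are polynomials in $\tau$, and $f_{\tau,\max}\le C_0$ for $0<\tau\le1$ with some constant $C_0$.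

Since $P\ge0$ we have $p\ge0$ on $\mathbb R_{\ge0}^k\times\mathbb R^{n-k}$, and $1-x_i\ge0$ on the cube. Hence $f_\tau\ge\eta\tau^{2w}>0$ on $\Box_n$. As $\tau\to0$, $f_\tau$ converges uniformly on $\Box_n$ to the part of $p$ of weight $2w$, evaluated at $(1-x_1,\dots,1-x_k,x_{k+1},\dots,x_n)$. This limit is a nonzero polynomial, nonnegative on $\Box_n$, so $f_{\tau,\max}$ stays bounded away from $0$ as $\tau\to0$. On the other hand, $f_\tau(1,\dots,1,0,\dots,0)=\tau^{2w}(p(0)+\eta)\to0$. So the ratio tends to infinity.

Let $\Sigma$ be the cone of sums of squares in $\mathbb R[y]_{2w}$. It is closed. Indeed, leading terms of squares do not cancel and Carath\'eodory's theorem applies to convex cones, so each element of $\Sigma$ is a sum of at most $\dim\mathbb R[y]_{2w}$ squares $q_j^2$ with $q_j\in\mathbb R[y]_w$. Along a convergent sequence in $\Sigma$, these $q_j$ are uniformly bounded on the unit cube, hence have bounded coefficients, and a subsequence of the representations converges.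

Since $P+\eta\notin\Sigma$, there is a linear functional $L_1$ on $\mathbb R[y]_{2w}$ with $L_1\ge0$ on $\Sigma$ and $L_1(P+\eta)<0$. Add to $L_1$ a small positive multiple of $q\mapsto\int_{\mathbb R^n}q(y)e^{-|y|^2}\,dy$, which is positive on $q^2$ for $q\ne0$. We obtain a linear functional $L_0$ on $\mathbb R[y]_{2w}$ and $\lambda,\delta>0$ with
\begin{equation}\label{eq:L0}
L_0(q^2)\ge\lambda\|q\|^2\quad(q\in\mathbb R[y]_w),\qquad L_0(P+\eta)\le-\delta,
\end{equation}
where $\|\cdot\|$ is the Euclidean norm of the coefficients. We fix $L_0,\lambda,\delta$; they are chosen from $p$ and $\eta$ alone. The strict positivity $\lambda>0$ will absorb the cross terms between low and high Taylor coefficients, which in Section~\ref{sec:motzkin} were bounded one at a time.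

\subsection{The localized certificate}

Let $f_\tau\in\mathcal T_{2r}$, $r\ge1$. We show that $\tau r\ge c_1$ for a constant $c_1\in(0,1]$ that depends only on $p,\eta$. This holds if $\tau r>1$, so assume $\tau r\le1$. By Lemma~\ref{lem:T}, with $x_i=\cos\theta_i$ for $i\le k$ and $x_i=\sin\theta_i$ for $i>k$, we have $F:=f_\tau(\mathbf x(\theta))=\sum_jh_j^2$ with $h_j$ of degree at most $r+1$ in each variable. Let
\[
D(\theta)=\Bigl(\frac{\sin(r\theta/2)}{r\sin(\theta/2)}\Bigr)^{2w},\qquad K=\prod_{i=1}^nD(\theta_i),\qquad H=(h_jK)_j,\qquad G=FK^2=|H|^2 .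
\]
The higher power of the kernel makes $D^2$ decay fast enough to compensate the growth of any monomial of weight at most $2w$. Here $D$ is an even trigonometric polynomial of degree $w(r-1)$, with $0\le D\le1$ and $D(0)=1$. So $H$ has degree at most $S:=r+1+w(r-1)\le(w+1)r$ in each variable.

\emph{Sup bound.} Let $s=|\sin(r\theta/2)|/(r|\sin(\theta/2)|)\le1$, so that $D(\theta)^2=s^{4w}$. For $0\le e\le4w$,
\[
|\sin(\theta/2)|^e\,D(\theta)^2=|\sin(\theta/2)|^e\,s^{4w}\le|\sin(\theta/2)|^e\,s^e\le r^{-e}.
\]
We have $1-\cos\theta=2\sin^2(\theta/2)$ and $|\sin\theta|\le2|\sin(\theta/2)|$. So a monomial of $p$ of weight $\omega\le2w$ contributes to $FK^2$ at most $C\tau^{2w-\omega}r^{-\omega}\le Cr^{-2w}$, because $\tau\le1/r$. Likewise $\eta\tau^{2w}\le\eta r^{-2w}$. Hence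
\begin{equation}\label{eq:B}
|H|\le B\quad\text{everywhere, with}\quad B^2\le Cr^{-2w}.
\end{equation}

\emph{Local expansion.} Substitute $\theta_i=\sqrt2\,\tau y_i$ for $i\le k$ and $\theta_i=\tau y_i$ for $i>k$, and let $[\cdot]$ denote truncation of a power series in $y$ to degree at most $2w$. The series
\[
\frac{1-\cos(\sqrt2\,\tau y)}{\tau^2}=y^2-\frac{\tau^2y^4}6+\cdots,\qquad\frac{\sin(\tau y)}\tau=y-\frac{\tau^2y^3}6+\cdots
\]
have coefficients that are polynomials in $\tau^2$, and at $\tau=0$ they reduce to $y^2$ and $y$. Inserting them in $p$ gives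
\[
[\tau^{-2w}F]=P+\eta+\tau^2E_\tau ,
\]
where $E_\tau\in\mathbb R[y]_{2w}$ has bounded coefficients for $0<\tau\le1$. The trigonometric polynomial $D^2$ is even, bounded by $1$, and of degree at most $2wr$. By Lemma~\ref{lem:B} its coefficient of $\theta^{2j}$ is at most $(2wr)^{2j}/(2j)!$ in absolute value. After the substitution, and because $\tau r\le1$, the coefficients of $y_i^{2j}$ in $D(\theta_i)^2$ are at most $C(\tau r)^2$ in absolute value for $1\le j\le w$. Hence $[K^2]=1+(\tau r)^2E'$, where $E'$ has bounded coefficients. Multiplying and using $\tau\le\tau r$, we get $[\tau^{-2w}G]=P+\eta+(\tau r)^2E''$, where $E''$ has bounded coefficients, and by \eqref{eq:L0}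
\begin{equation}\label{eq:upper}
L_0([\tau^{-2w}G])\le-\delta+C(\tau r)^2 .
\end{equation}

\subsection{Truncation, and the end of the proof}

Let $Q(y)=H(\theta(y))=\sum_\alpha Q_\alpha y^\alpha$, with vector coefficients. Let $Q_{\le w}$ be its part of degree at most $w$ and $Q'$ its part of degrees $w+1,\dots,2w$, and put $\|q\|^2=\sum_\alpha|q_\alpha|^2$ for vectors of polynomials. A product of two terms of degree greater than $w$ has degree greater than $2w$, so
\[
[G]=[\,|Q|^2\,]=|Q_{\le w}|^2+[\,2\,Q_{\le w}\cdot Q'\,].
\]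
Apply $L_0$. The first term is a sum of squares of the components of $Q_{\le w}$, and by \eqref{eq:L0} it contributes at least $\lambda\|Q_{\le w}\|^2$. The second is a sum over components of a fixed bilinear form on a finite-dimensional space, so by the Cauchy--Schwarz inequality it is at least $-C\|Q_{\le w}\|\|Q'\|$, with $C$ independent of the number of components. Completing the square gives
\[
L_0([G])\ge\lambda\|Q_{\le w}\|^2-C\|Q_{\le w}\|\|Q'\|\ge-C\|Q'\|^2 .
\]
By Lemma~\ref{lem:B} and \eqref{eq:B}, for $w<|\alpha|\le2w$,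
\[
|Q_\alpha|\le(\sqrt2\,\tau S)^{|\alpha|}B\le C(\tau r)^{w+1}r^{-w},
\]
where $\tau r\le1$ was used again. Hence
\begin{equation}\label{eq:lower}
L_0([\tau^{-2w}G])\ge-C\,\tau^{-2w}(\tau r)^{2w+2}r^{-2w}=-C(\tau r)^2 .
\end{equation}
Comparing \eqref{eq:upper} and \eqref{eq:lower} we get $(\tau r)^2\ge\delta/C$. So in all cases $\tau r\ge c_1$. Since $f_{\tau,\max}/f_{\tau,\min}\le C_0/(\eta\tau^{2w})$,
\[
r\ge c_1\tau^{-1}\ge c_1(\eta/C_0)^{1/(2w)}\,(f_{\tau,\max}/f_{\tau,\min})^{1/(2w)},
\]
which proves Theorem~\ref{thm:mech}. \qed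

\begin{remark}
As in Section~\ref{sec:crude}, the kernel only improves the exponent. With $K=1$ we have $S=r+1\le 2r$ and $B^2\le C_0$. Then \eqref{eq:upper} holds with $C\tau^2$ in place of $C(\tau r)^2$, and the right side of \eqref{eq:lower} becomes $-C\tau^{-2w}(\tau r)^{2w+2}=-C\tau^2r^{2w+2}$. The comparison gives $r\ge c\,\tau^{-1/(w+1)}$, hence the exponent $\frac1{2w(w+1)}$ in place of $\frac1{2w}$; for $w=3$ this is $\frac1{24}$.
\end{remark}

\section{Where the logarithmic bound fails}\label{sec:false}

We prove Theorem~\ref{thm:nd}(b). For $n\ge2$, $d\ge3$ the bound fails by Theorem~\ref{thm:main}. To obtain the exponent $\frac14$, and to reach $d=2$, we need polynomials $P$ of degree $4$ for Theorem~\ref{thm:mech}, that is, $w=2$. In both examples below, Lemma~\ref{lem:R} extends the lower bound to more variables, and Lemma~\ref{lem:power} excludes \eqref{eq:log}. A larger $d$ costs nothing, since $\mathbb R[\mathbf x]_{d}\subseteq\mathbb R[\mathbf x]_{d'}$ for $d\le d'$.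

\subsection{Cubics in three variables}

Take $n=3$, $k=2$, $\eta=1$ and the cubic
\[
p(u,v,z)=(u-v)^2+2z^2(u+v)+1-4z(u-v).
\]
Put $u=y_1^2$, $v=y_2^2$, $z=y_3$, and $a=y_1+y_2$, $b=y_1-y_2$. Then $u-v=ab$ and $2(u+v)=a^2+b^2$, so
\[
P=a^2b^2+z^2a^2+z^2b^2+1-4abz .
\]
This has degree $4$, and $P\ge0$ by the inequality of arithmetic and geometric means, because the product of the first four terms is $(abz)^4$.

Suppose $P+1=\sum_jh_j^2$, with the $h_j$ written as polynomials of degree at most $2$ in $a,b,z$. Since $a^4,b^4,z^4$ do not occur in $P+1$, no $h_j$ contains $a^2$, $b^2$ or $z^2$. The coefficient of $a^2$ in $\sum_jh_j^2$ is then the sum of the squares of the coefficients of $a$ in the $h_j$. It is $0$, so no $h_j$ contains $a$, and likewise none contains $b$ or $z$. So every $h_j$ lies in the span of $1,ab,az,bz$. The product of two of these four monomials is never $abz$, but $abz$ has coefficient $-4$ in $P+1$. This is a contradiction. Theorem~\ref{thm:mech} gives the exponent $\frac14$ for $n\ge3$, $d\ge3$.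

\subsection{Quadratics in four variables}

For $d=2$ and $k=n$ we need a quadratic polynomial $p$ that is nonnegative on the orthant, while $P(y)=p(y_1^2,\dots,y_n^2)$ is not a sum of squares. The Horn form gives an example. Let
\[
\mathcal H(u)=\Bigl(\sum_{i=1}^5u_i\Bigr)^2-4(u_1u_2+u_2u_3+u_3u_4+u_4u_5+u_5u_1).
\]
The coefficient of $u_iu_j$ ($i\ne j$) is $-2$ if $i,j$ are neighbors in the $5$-cycle and $+2$ otherwise. Comparing coefficients, one finds
\begin{align*}
\mathcal H&=(u_1-u_2+u_3+u_4-u_5)^2+4u_2u_4+4u_3(u_5-u_4)\\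
&=(u_1-u_2+u_3-u_4+u_5)^2+4u_2u_5+4u_1(u_4-u_5):
\end{align*}
the first square has the right coefficients except at $u_2u_4$, $u_3u_4$, $u_3u_5$, and the second except at $u_1u_4$, $u_1u_5$, $u_2u_5$. On $\mathbb R^5_{\ge0}$ the first line shows $\mathcal H\ge0$ if $u_5\ge u_4$, and the second if $u_4\ge u_5$.

Take $n=k=4$ and $p(u_1,\dots,u_4)=\mathcal H(u_1,\dots,u_4,1)$. Then $d=2$, $P\ge0$, and $P$ has degree $4$. Suppose $P$ were a sum of squares. The squared polynomials have degree at most $2$, and homogenizing them shows that $\mathcal H(y_1^2,\dots,y_5^2)$ is a sum of squares of quadratic forms $q=\sum_im_iy_i^2+\sum_{i<j}b_{ij}y_iy_j$. Average over all sign changes $y_i\to\pm y_i$. The left side does not change, and $q^2$ becomes $(\sum_im_iy_i^2)^2+\sum_{i<j}b_{ij}^2y_i^2y_j^2$, because all other products are odd in some variable. Summing up,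
\[
\mathcal H(u)=u^{\mathsf T}Mu+\sum_{i<j}c_{ij}u_iu_j,\qquad M\succeq0,\quad c_{ij}\ge0 ,
\]
where now $M$ is a symmetric $5\times5$ matrix. Let $v=e_i+e_{i+1}$ (indices mod $5$). Then $\mathcal H(v)=1+1-2=0$, and both terms on the right are nonnegative at $v$, so $v^{\mathsf T}Mv=0$ and hence $Mv=0$. The five vectors $e_i+e_{i+1}$ are linearly independent, since the entries of a vector orthogonal to all of them change sign along each edge of a cycle of odd length, and so vanish. Thus $M=0$. But the coefficient of $u_1^2$ in $\mathcal H$ is $1$, a contradiction. So $P$ is not a sum of squares. Since the cone $\Sigma$ of Section~\ref{sec:mechanism} (with $w=2$) is closed, $P+\eta\notin\Sigma$ for some $\eta>0$. Theorem~\ref{thm:mech} gives the exponent $\frac14$ for $n\ge4$, $d\ge2$. This completes the proof of Theorem~\ref{thm:nd}(b). \qed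

\section{Where bounded degree suffices}\label{sec:true}

We prove Theorem~\ref{thm:nd}(a). Since $\log(f_{\max}/f_{\min})\ge0$, it suffices to show $f\in\mathcal T_{2r_0}$ for a fixed $r_0$. Write $\ell_i^\pm=1\pm x_i$. The identity behind everything is
\begin{equation}\label{eq:ell}
2\ell_i^\pm=(\ell_i^\pm)^2+g_i,\qquad\text{so}\quad\ell_i^\pm\in\mathcal T_2 .
\end{equation}
Multiplying two such identities, we get for any choice of signs
\begin{equation}\label{eq:ellell}
4\,\ell_1^{\pm}\ell_2^{\pm'}=\bigl((\ell_1^{\pm})^2+g_1\bigr)\bigl((\ell_2^{\pm'})^2+g_2\bigr)\in\mathcal T_4 .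
\end{equation}

\subsection{One variable, and degree one}

\emph{$n=1$.} Let $f\ge0$ on $[-1,1]$. By Luk\'acs' theorem \cite[Thm.~1.21.1]{Sz}, if $\deg f=2m$, then $f=a^2+(1-x^2)b^2$ with $\deg a\le m$ and $\deg b\le m-1$, and if $\deg f=2m-1$, then $f=(1+x)a^2+(1-x)b^2$ with $\deg a,\deg b\le m-1$. In the second case, by \eqref{eq:ell}, $(1\pm x)q^2=\frac12\bigl((1\pm x)q\bigr)^2+\frac12g_1q^2$ for $q=a,b$. So $f\in\mathcal T_{2m}$ in both cases, and $f\in\mathcal T_{2\lceil d/2\rceil}$ if $\deg f\le d$.

\emph{$d=1$.} If $f=c+\sum_ia_ix_i$, then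
\begin{equation}\label{eq:aff}
f=\Bigl(c-\sum_i|a_i|\Bigr)+\sum_i|a_i|\bigl(1+\operatorname{sgn}(a_i)x_i\bigr),\qquad c-\sum_i|a_i|=f_{\min}>0 ,
\end{equation}
and $f\in\mathcal T_2$ by \eqref{eq:ell}.

We shall use that a polynomial $\varphi(y)\ge0$ on $[-1,1]$ of degree at most $2$ has the form
\begin{equation}\label{eq:quad1}
\varphi=\sigma+c\,(1-y^2),\qquad\sigma\in\Sigma_2,\quad c\ge0 .
\end{equation}
For degree $2$ this is Luk\'acs' theorem with $m=1$. For degree at most $1$ use \eqref{eq:aff}, where now the constant term is the minimum $\varphi_{\min}\ge0$ of $\varphi$ on $[-1,1]$, together with \eqref{eq:ell}.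

\subsection{Quadratics in two variables}

\begin{proposition}
Every $f\in\mathbb R[x,y]_2$ with $f\ge0$ on $\Box_2$ lies in $\mathcal T_4$.
\end{proposition}

Here $x=x_1$, $y=x_2$; let $a_1,a_2$ be the coefficients of $x^2,y^2$ in $f$. There are two easy cases: $f$ is concave in one coordinate direction, or $f$ is convex. In the remaining case we first subtract as much of $g_1$ and $g_2$ as possible. The extremal polynomial is then either convex or has zeros in such special position that it can be written down.

\begin{proof}
\emph{Case 1: some $a_i\le0$,} say $a_1\le0$. The polynomial $f-|a_1|g_1$ has no $x^2$ term, so it is affine in $x$, and it equals $f$ for $x=\pm1$. Hence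
\[
f=|a_1|g_1+\tfrac12\ell_1^+f(1,y)+\tfrac12\ell_1^-f(-1,y).
\]
By \eqref{eq:quad1}, $f(\pm1,y)=\sigma_\pm+c_\pm g_2$ with $\sigma_\pm\in\Sigma_2$, $c_\pm\ge0$. Multiplying by $\ell_1^\pm=\frac12((\ell_1^\pm)^2+g_1)$ gives terms $(\ell_1^\pm)^2\sigma_\pm$, $\sigma_\pm g_1$, $c_\pm(\ell_1^\pm)^2g_2$ and $c_\pm g_1g_2$, with positive factors, all in $\mathcal T_4$.

\emph{Case 2: the Hessian of $f$ is positive semidefinite.} Let $x^*$ minimize $f$ on $\Box_2$. Then
\[
f=f(x^*)+\nabla f(x^*)\cdot(\mathbf x-x^*)+\text{(a positive semidefinite quadratic form in }\mathbf x-x^*).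
\]
The constant $f(x^*)$ is nonnegative, and the last term is a sum of squares. For the linear term, $\partial_if(x^*)$ is $0$ if $|x_i^*|<1$, is $\ge0$ if $x_i^*=-1$, and is $\le0$ if $x_i^*=1$. So $\partial_if(x^*)(x_i-x_i^*)$ is a nonnegative multiple of $\ell_i^+$ or $\ell_i^-$. Thus $f\in\mathcal T_2$ by \eqref{eq:ell}.

\emph{Case 3: $a_1,a_2>0$.} Choose $\lambda_1,\lambda_2\ge0$ with
\[
\hat f=f-\lambda_1g_1-\lambda_2g_2\ge0\ \text{ on }\Box_2
\]
and $\lambda_1+\lambda_2$ maximal. This is possible, since the feasible set is nonempty and closed, and it is bounded: evaluation at the origin gives $\lambda_1+\lambda_2\le f(0)$. It suffices to show $\hat f\in\mathcal T_4$, because then $f=\hat f+\lambda_1g_1+\lambda_2g_2\in\mathcal T_4$. The coefficients of $x^2,y^2$ in $\hat f$ are $a_i+\lambda_i>0$; write them as $\alpha^2,\beta^2$ with $\alpha,\beta>0$. If the Hessian of $\hat f$ is positive semidefinite, we are in Case 2. So suppose it is not. Since its diagonal is positive, its determinant is negative.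

\emph{Step 1: $\hat f$ has a zero $z\in\Box_2$ with $\partial_1\hat f(z)=0$.} Suppose not. At a zero with $|z_1|<1$ the function $x\mapsto\hat f(x,z_2)$ has an interior minimum, so $\partial_1\hat f(z)=0$. Hence every zero has $|z_1|=1$. If $z_1=-1$, then $\partial_1\hat f(z)\ge0$ by minimality, so $\partial_1\hat f(z)>0$ by assumption. Thus there is $c>0$ with $\partial_1\hat f\ge c$ on a small relatively open rectangle around $z$ in $\Box_2$, and there
\[
\hat f(x,y)\ge\hat f(-1,y)+c(1+x)\ge c(1+x)\ge\tfrac c2\,g_1 ,
\]
because $g_1=(1+x)(1-x)\le2(1+x)$. If $z_1=1$, the reflection $x\to-x$ gives the same bound. By compactness, finitely many of these rectangles cover the zero set, and outside them $\hat f$ is bounded below by a positive number. (If $\hat f$ has no zeros, no rectangles are needed.) So $\hat f-\lambda g_1\ge0$ on $\Box_2$ for small $\lambda>0$, which contradicts the maximality of $\lambda_1+\lambda_2$.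

\emph{Step 2: location of the zeros.} The zero $z$ is not interior, since at an interior minimum the Hessian is positive semidefinite. Suppose $|z_1|=1$ and $|z_2|<1$. Then $\partial_2\hat f(z)=0$ as well, so $\nabla\hat f(z)=0$, and $\hat f$ is a quadratic form in $(x,y)-z$. It is nonnegative near $z$ in $\Box_2$, hence on a half-plane of directions, hence everywhere because a quadratic form is even. This is again excluded. So $z_2=\pm1$. The polynomial $x\mapsto\hat f(x,z_2)$ has leading coefficient $\alpha^2$ and a double zero at $z_1$, so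
\[
\hat f(x,z_2)=\alpha^2(x-z_1)^2,\qquad z_1\in[-1,1].
\]
With the roles of $x$ and $y$ exchanged, Steps 1 and 2 give $\hat f(e',y)=\beta^2(y-y_0)^2$ for some $e'=\pm1$ and $y_0\in[-1,1]$.

\emph{Step 3: the form of $\hat f$.} Reflections $x\to-x$, $y\to-y$ preserve $\Box_2$ and $\mathcal T_4$, so we may take $z_2=e'=-1$. Put $X=1+x$, $Y=1+y\in[0,2]$. Then
\[
\hat f|_{Y=0}=\alpha^2(X-X_0)^2,\qquad\hat f|_{X=0}=\beta^2(Y-Y_0)^2,\qquad X_0,Y_0\in[0,2].
\]
Comparing at $X=Y=0$ we get $\alpha X_0=\beta Y_0=:k\ge0$. A quadratic polynomial is determined by these two restrictions and its coefficient of $XY$, so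
\[
\hat f=(\alpha X+\beta Y-k)^2+c\,XY,\qquad c\in\mathbb R .
\]
If $c\ge0$, then $\hat f\in\mathcal T_4$, since $XY=\ell_1^+\ell_2^+\in\mathcal T_4$ by \eqref{eq:ellell}. It remains to exclude $c<0$.

If $c<0$ and $k>0$, then $X_0,Y_0>0$, and at $(X,Y)=(X_0/2,Y_0/2)$ the square vanishes, so $\hat f=cX_0Y_0/4<0$ at a point of $\Box_2$, a contradiction. If $c<0$ and $k=0$, evaluate at $(X,Y)=(s\beta,s\alpha)$ with small $s>0$: $\hat f=s^2\alpha\beta(4\alpha\beta+c)\ge0$ forces $c\ge-4\alpha\beta$. Then $|2\alpha\beta+c|\le2\alpha\beta$, and the Hessian determinant $4\alpha^2\beta^2-(2\alpha\beta+c)^2$ is nonnegative, a contradiction.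
\end{proof}

This completes the proof of Theorem~\ref{thm:nd}. \qed

\begin{thebibliography}{9}
\bibitem{BS} Lorenzo Baldi and Lucas Slot, \emph{Degree bounds for Putinar's Positivstellensatz on the hypercube}, arXiv:2302.12558 (2023).
\bibitem{Sz} Szeg\H{o}, \emph{Orthogonal Polynomials}.
\end{thebibliography}

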